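\title{Logarithmic and odd terms in the basic heat trace of a Riemannian foliation}

\begin{abstract}
The trace of the basic heat operator of a transversally oriented Riemannian foliation of codimension $q$ has a short-time expansion in powers of $t^{1/2}$ and $\log t$. Richardson conjectured that the logarithmic terms vanish, and that the terms of odd order vanish when all leaf closures are transversally orientable. We prove the first half in full generality. The second half holds for $q\le 2$ and fails for every $q\ge 3$. We compute the first odd coefficient as a weighted volume of the codimension-one strata of the leaf closure space, and we show that it is the only obstruction when the leaf closure space has dimension at most two, but not in dimension three. The proof reduces the trace to a Laplace integral over a compact group action and tests its singular contributions on Gaussian integrals, which are Hilbert series of modules of invariants.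
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The basic heat trace}
Let $M$ be a compact, connected, oriented Riemannian manifold without boundary, and let $\mathcal F$ be a transversally oriented Riemannian foliation of $M$ of codimension $q$ for which the metric is bundle-like. Thus $M$ is covered by open sets on which the leaves are the fibers of a Riemannian submersion onto a $q$-dimensional Riemannian manifold, and the normal bundle of $\mathcal F$ is oriented. A smooth function is \emph{basic} if it is constant along the leaves; it is then constant on the leaf closures. The \emph{basic Laplacian} is $\Delta_B=\delta_Bd$, where $\delta_B$ is the adjoint of $d$ for the $L^2(M)$ inner product on basic forms; equivalently, $\Delta_B$ is the operator of the quadratic form $\int_M|df|^2$ on the basic functions in $L^2(M)$. Let $0=\lambda_0<\lambda_1^B\le\lambda_2^B\le\cdots$ be its eigenvalues, counted with multiplicity, and let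
\[
K_B(t)=\operatorname{trace}\big(e^{-t\Delta_B}\big)=\sum_{j\ge0}e^{-t\lambda^B_j}.
\]
If the leaves are points, $K_B$ is the heat trace of $M$. If a leaf is dense, $K_B=1$. In general, basic functions see only the space $M/\overline{\mathcal F}$ of leaf closures, which is singular, and the question is how its singularities enter the behavior of $K_B(t)$ as $t\to0^+$.

The leaf closure space is the orbit space of a compact group. Let $\widehat M$ be the bundle of oriented orthonormal transverse frames, with the lifted foliation $\widehat{\mathcal F}$. The leaf closures of $\widehat{\mathcal F}$ are the fibers of a Riemannian submersion from $\widehat M$ onto a compact Riemannian manifold $W$, the \emph{basic manifold}. The right action of $SO(q)$ on frames descends to an isometric action on $W$ whose orbits correspond to the leaf closures of $\mathcal F$, so that $M/\overline{\mathcal F}=W/SO(q)$. The following expansion is known; it is the setting of the conjecture in \cite{Ri}.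

\begin{theorem}\label{thm:known}
As $t\to0^+$,
\begin{equation}\label{eq:expansion}
K_B(t)\sim\frac{1}{(4\pi t)^{\overline q/2}}\Big(a_0+\sum_{j\ge1}\sum_{k=0}^{k_0}a_{jk}\,t^{j/2}(\log t)^k\Big),
\end{equation}
where $k_0$ is a finite nonnegative integer, $\overline q$ is the codimension of a leaf closure of maximal dimension, and $a_0=\int_M\operatorname{Vol}(\overline{L_x})^{-1}\,d\mathrm{vol}(x)$, with $\overline{L_x}$ the closure of the leaf through $x$. The coefficients $a_{jk}$ depend only on the transverse geometry, and those with $k>0$ vanish if $q<4$.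
\end{theorem}

\medskip\noindent\textbf{Conjecture} (Richardson \cite{Ri}). \emph{{\rm(A)} In \eqref{eq:expansion}, $a_{jk}=0$ for $k>0$. {\rm(B)} If in addition $SO(q)$ acts by orientation preserving isometries on $W$, then $a_{j0}=0$ for $j$ odd.}
\medskip

In \cite{Ri} the hypothesis of (B) is meant in the sense that it holds precisely when all leaf closures are \emph{transversally orientable}, that is, have orientable normal bundle in $M$. We take this condition as the hypothesis of (B). One can also read the hypothesis as the orientability of $W$, since the connected group $SO(q)$ preserves an orientation as soon as there is one. The two conditions differ in general (Remark~\ref{rem:readings}), but our answer to (B) is the same for both.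

\subsection{Why one would guess (B)}
For the foliation by points, the heat kernel expansion on the diagonal gives neither logarithms nor odd terms. The simplest singular quotients suggest that odd terms come from reversing an orientation. By Poisson summation, $\sum_{l\in\mathbb Z}e^{-t(l+c)^2}=\sqrt{\pi/t}+O(t^\infty)$ for real $c$, and the cases $c=0$ and $c=\frac12$ give
\begin{equation}\label{eq:poisson}
\sum_{l\ge1}e^{-tl^2}=\tfrac12\sqrt{\pi/t}-\tfrac12+O(t^\infty),\qquad \sum_{l\ge0}e^{-t(l+1/2)^2}=\tfrac12\sqrt{\pi/t}+O(t^\infty).
\end{equation}
Consider two quotients that are both the interval $[0,\pi]$. On the functions on the unit circle invariant under a reflection, the Laplacian has eigenvalues $l^2$, $l\ge0$, and the heat trace is $\frac12\sqrt{\pi/t}+\frac12=(4\pi t)^{-1/2}(\pi+\sqrt\pi\,t^{1/2})$ up to $O(t^\infty)$: there is an odd term. On the functions on $S^2$ invariant under rotation about an axis, the eigenvalues are $k(k+1)=(k+\frac12)^2-\frac14$, $k\ge0$, and the trace is $(4\pi t)^{-1/2}\pi e^{t/4}$: there is none. Part (B) extrapolates from these cases. The next member of the family,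 $SO(3)$ acting on $S^3$, contradicts it.

\subsection{Results}
The conjecture is false: (A) is true, and (B) fails for every $q\ge3$. We write $a_{00}=a_0$.

\begin{theorem}\label{thm:counter}
For every $q\ge3$ there is a foliation as above, of codimension $q$ with $\overline q=1$, all of whose leaf closures are transversally orientable, with $W\cong S^q$ orientable and $SO(q)$ preserving its orientation, and with $a_{10}=-(q-2)\sqrt\pi\ne0$. For $q=3$ it has $a_{2i,0}=\pi/i!$ and $a_{2i+1,0}=-\sqrt\pi/i!$ for all $i\ge0$.
\end{theorem}

\begin{theorem}\label{thm:nolog}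
In \eqref{eq:expansion} one always has $a_{jk}=0$ for $k>0$.
\end{theorem}

The space $W/SO(q)$ is stratified by orbit type; the strata are Riemannian manifolds for the quotient metric, and the open ones have dimension $\overline q$ (Section~\ref{sec:reduction}).

\begin{theorem}\label{thm:a10}
Let $B_i$ be the components of the codimension-one strata of $M/\overline{\mathcal F}=W/SO(q)$, and let $k_i=\operatorname{codim}\overline L-\overline q+1$ for the leaf closures $\overline L$ in $B_i$. Then
\[
a_{10}=-\frac{\sqrt\pi}2\sum_i(k_i-2)\operatorname{Vol}(B_i),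
\]
and the sum converges absolutely. {\rm(}A term with $k_i=2$ is $0$, and a point has volume $1$.{\rm)}
\end{theorem}

Transversally to $B_i$, the leaf closure space is the half-line obtained from $\mathbb R^{k_i}$ by dividing out a group that is transitive on the unit sphere. Transverse orientability excludes only the reflection $k_i=1$, whereas $a_{10}$ detects every $k_i\ne2$.

\begin{theorem}\label{thm:class}
Let all leaf closures be transversally orientable. If $a_{10}=0$, then every codimension-one stratum has $k_i=2$. If $\overline q\le2$, the following are equivalent: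
\begin{enumerate}
\item[(1)] $a_{j0}=0$ for all odd $j$;
\item[(2)] $a_{10}=0$;
\item[(3)] all $k_i=2$, or there are no codimension-one strata.
\end{enumerate}
Consequently {\rm(B)} holds for $q\le2$, and the range $q\ge3$ in Theorem~\ref{thm:counter} is sharp.
\end{theorem}

\begin{proposition}\label{prop:pin}
The implication $(2)\Rightarrow(1)$ fails for $\overline q=3$: there is a foliation with $q=4$, $\overline q=3$ and all leaf closures transversally orientable for which $a_{10}=0$ and $a_{30}=2\pi^{3/2}$.
\end{proposition}

Theorem~\ref{thm:counter} is an explicit computation (Section~\ref{sec:counter}). For the other results, Section~\ref{sec:reduction} writes $K_B$ in terms of Laplace integrals $\int_G\int_We^{-s\operatorname{dist}(x,gx)^2}b(x,gx)\,dx\,dg$ with $s=1/4t$. The phase vanishes on $\{(g,x):gx=x\}$, a singular set when isotropy groups jump. Polar coordinates about a fixed point reduce the integral to one of the same kind on a sphere, at the price of a radial integration that may create a logarithm. Section~\ref{sec:vertex} shows that the coefficient of this logarithm can be read off from a Gaussian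 integral which is meromorphic in its parameter, and Section~\ref{sec:laplace} carries out the induction. Throughout, Haar measures have mass $1$.

\section{Suspensions and the counterexample}\label{sec:counter}

To turn the invariant functions of a compact group into basic functions, we suspend a finitely generated dense subgroup. Let $h\ge2$, let $\Sigma$ be a closed oriented hyperbolic surface of genus $h$, and let $\mathsf a_1,\mathsf b_1,\dots,\mathsf a_h,\mathsf b_h$ be standard generators of $\pi_1(\Sigma)$, with the single relation $\prod[\mathsf a_i,\mathsf b_i]=1$. For any $R_1,\dots,R_h\in SO(q+1)$ the assignment $\mathsf a_i\mapsto R_i$, $\mathsf b_i\mapsto1$ respects the relation. Let $\Gamma$ be the image of the resulting homomorphism and $\overline\Gamma$ its closure. Put $M=\widetilde\Sigma\times_{\pi_1(\Sigma)}S^q$, with the metric induced by the product of the hyperbolic and round metrics and the foliation $\mathcal F$ induced by the slices $\widetilde\Sigma\times\{x\}$.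

\begin{lemma}\label{lem:susp}
The pair $(M,\mathcal F)$ satisfies the assumptions of Section~\ref{sec:intro}, with codimension $q$. Moreover:
\begin{enumerate}
\item[(a)] The leaf closures are the sets $\widetilde\Sigma\times_{\pi_1}\overline\Gamma x$, of codimension $\operatorname{codim}_{S^q}\overline\Gamma x$. Such a closure is transversally orientable if and only if the normal bundle $\nu(\overline\Gamma x)$ in $S^q$ has a $\Gamma$-invariant orientation.
\item[(b)] $\Delta_B$ is the Laplacian of $S^q$ acting on $\overline\Gamma$-invariant functions.
\item[(c)] $W=\overline\Gamma\backslash SO(q+1)$, with $SO(q)$ acting by right multiplication.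
\end{enumerate}
\end{lemma}

\begin{proof}
The group $\pi_1(\Sigma)$ acts freely and properly on $\widetilde\Sigma\times S^q$ by isometries that preserve the orientation of each factor. Hence $M$ is an $S^q$-bundle over $\Sigma$, compact, connected and oriented; it is locally a Riemannian product, so the metric is bundle-like; and the orientation of $S^q$ orients the normal bundle of $\mathcal F$. The leaf through $x$ is $\widetilde\Sigma\times_{\pi_1}\Gamma x$, which gives the closures. The normal bundle of a closure is $\widetilde\Sigma\times_{\pi_1}\nu(\overline\Gamma x)$. Its orientations are the $\pi_1$-invariant orientations of $\widetilde\Sigma\times\nu(\overline\Gamma x)$, and these are constant along the connected factor $\widetilde\Sigma$. This proves (a). Basic functions are the $\Gamma$-invariant, hence $\overline\Gamma$-invariant, smooth functions on $S^q$. Integration over a fundamental domain gives $\int_Mf^2=\operatorname{Vol}(\Sigma)\int_{S^q}f^2$ and $\int_M|df|^2=\operatorname{Vol}(\Sigma)\int_{S^q}|df|^2$, which is (b). The oriented frame bundle of $S^q$ is $SO(q+1)$, the columns of a matrix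 being the point and the frame, and $\Gamma$ acts on it by left multiplication. So $\widehat M=\widetilde\Sigma\times_{\pi_1}SO(q+1)$, the leaf closures of $\widehat{\mathcal F}$ are the sets $\widetilde\Sigma\times_{\pi_1}\overline\Gamma A$, and (c) follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $SO(q)$ act on $S^q\subset\mathbb R\oplus\mathbb R^q$ fixing the first summand. Take $h=q(q-1)/2\ge3$ and let $R_1,\dots,R_h$ be rotations by angles in $2\pi(\mathbb R\setminus\mathbb Q)$ in the $h$ coordinate planes of $\mathbb R^q$. The closed group $\overline\Gamma\subset SO(q)$ contains the $h$ coordinate circle groups, whose Lie algebras span $\mathfrak{so}(q)$; hence $\overline\Gamma=SO(q)$.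

The orbits are the two poles and the spheres at distance $r\in(0,\pi)$ from one pole, so $\overline q=1$. The normal line bundle of such a sphere is oriented by the invariant field $\partial_r$, and the normal space $\mathbb R^q$ at a pole has a $\Gamma$-invariant orientation because $\Gamma\subset SO(q)$. By Lemma~\ref{lem:susp}, all leaf closures are transversally orientable, and $W=SO(q)\backslash SO(q+1)\cong S^q$ is orientable, with orientation preserved by the connected group $SO(q)$.

The eigenvalues of $\Delta_{S^q}$ are $k(k+q-1)$, $k\ge0$, and each eigenspace contains exactly one line of $SO(q)$-invariant (zonal) functions. With $\alpha=\frac{q-1}2$ we have $k(k+q-1)=(k+\alpha)^2-\alpha^2$, so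
\[
K_B(t)=e^{\alpha^2t}\sum_{k\ge0}e^{-t(k+\alpha)^2}.
\]
If $\alpha$ is an integer, the sum is the first sum in \eqref{eq:poisson} with $\alpha-1$ terms removed; otherwise it is the second with $\alpha-\frac12$ terms removed. Each removed term is $1+O(t)$, so in both cases the sum is $\frac12\sqrt{\pi/t}+\frac12-\alpha+O(t)$. Since $\frac12-\alpha=-\frac{q-2}2$,
\[
K_B(t)=\tfrac12\sqrt{\pi/t}-\tfrac{q-2}2+O(\sqrt t)=\frac1{\sqrt{4\pi t}}\Big(\pi-(q-2)\sqrt\pi\,t^{1/2}+O(t)\Big).
\]
Asymptotic coefficients are unique, so $a_{10}=-(q-2)\sqrt\pi$. For $q=3$ we have $\alpha=1$ and no term is removed: $K_B(t)=(4\pi t)^{-1/2}e^t(\pi-\sqrt\pi\,t^{1/2})+O(t^\infty)$. Expanding $e^t$ gives the stated coefficients.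
\end{proof}

\begin{remark}
For $q=3$ the substitution $f=v/\sin r$ turns the radial Laplacian $-f''-2\cot r\,f'$ into $-v''-v$, and the zonal eigenfunctions are $\sin(lr)/\sin r$, $l\ge1$. So the poles of $S^3$ act as Dirichlet endpoints of $[0,\pi]$, just as the fixed points of a reflection of the circle act as Neumann endpoints. The values $k_i=1$ and $k_i=3$ have opposite weights in Theorem~\ref{thm:a10}.
\end{remark}

\section{Reduction to a compact group action}\label{sec:reduction}

\subsection{The trace as an integral over $G\times W$}
Let $G=SO(q)$, $N=\dim W$, and write $gx$ for $xg^{-1}$. We use the following standard facts (Molino; Park and Richardson). The manifold $\widehat M$ carries a metric for which $G$ acts by isometries, the projection $\operatorname{pr}:\widehat M\to M$ is a Riemannian submersion with fibers of volume $1$, and $\rho:\widehat M\to W$ is an equivariant Riemannian submersion; and for each leaf closure $\overline L$ there is an orbit $Gw$ with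
\begin{equation}\label{eq:corr}
\operatorname{pr}^{-1}(\overline L)=\rho^{-1}(Gw).
\end{equation}
The fibers of $\operatorname{pr}$ and of $\rho$ are connected, being copies of $SO(q)$ and leaf closures of $\widehat{\mathcal F}$; in particular $\widehat M$ and $W$ are connected. Submersions preserve codimension, so \eqref{eq:corr} gives $\operatorname{codim}_M\overline L=\operatorname{codim}_WGw$. Hence $\overline q=N-\ell$, where $\ell$ is the maximal dimension of an orbit.

Basic functions $f$ on $M$ correspond to functions $F\in C^\infty(W)^G$ through $\operatorname{pr}^*f=\rho^*F$. Let $\varphi(w)$ be the volume of $\rho^{-1}(w)$, a smooth, positive, $G$-invariant function. A Riemannian submersion preserves the length of a pulled-back differential, so $\int_Mf^2=\int_WF^2\varphi$ and $\int_M|df|^2=\int_W|dF|^2\varphi$. To remove the weight, put $\psi=\varphi^{1/2}$ and $F=\widetilde F/\psi$. Then $\int_W F^2\varphi=\int_W\widetilde F^2$, and expanding both sides shows $|dF|^2\psi^2=|d\widetilde F|^2-\langle d(\widetilde F^2/\psi),d\psi\rangle$. Integrating by parts, $\int_W|dF|^2\varphi=\int_W(|d\widetilde F|^2+Q\widetilde F^2)$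 with $Q=-\psi^{-1}\Delta_W\psi$. Thus $\Delta_B$ is unitarily equivalent to the restriction to $L^2(W)^G$ of the operator $\Delta_W+Q$, whose potential is smooth and $G$-invariant. Let $p_t$ be its heat kernel. Composing with the projection $\widetilde F\mapsto\int_G\widetilde F(g\,\cdot)\,dg$ onto invariants and taking the trace gives
\[
K_B(t)=\int_G\int_Wp_t(x,gx)\,dx\,dg .
\]
The off-diagonal expansion \cite[Theorem~2.30]{BGV} provides a cutoff $\chi$, equal to $1$ near the diagonal and supported where the distance is less than the injectivity radius, and smooth functions $\Phi_j$ with $\Phi_0(x,x)=1$, such that for each $K$, uniformly on $W\times W$,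
\[
p_t=(4\pi t)^{-N/2}e^{-\operatorname{dist}^2/4t}\,\chi\sum_{j\le K}t^j\Phi_j+O(t^{K+1-N/2}).
\]
Therefore
\begin{equation}\label{eq:trace}
K_B(t)=(4\pi t)^{-N/2}\sum_{j\le K}t^jI_j\big(\tfrac1{4t}\big)+O(t^{K+1-N/2}),
\end{equation}
where $I_j(s)=\int_G\int_We^{-s\operatorname{dist}(x,gx)^2}(\chi\Phi_j)(x,gx)\,dx\,dg$.

\subsection{Slices and vertex representations}
Let a compact Lie group $G$ act smoothly on a manifold $X$, let $x\in X$, $H=G_x$, and let $V=T_xX/T_x(Gx)$ be the slice representation of $H$, with an invariant inner product. We recall two textbook facts. \emph{Slice theorem:} for a ball $V_\delta\subset V$ there is an equivariant diffeomorphism of $G\times_HV_\delta$ onto an invariant neighborhood of $Gx$ sending $[1,0]$ to $x$; for an invariant Riemannian metric one may take $V$ to be the normal space of the orbit and $[g,v]\mapsto g\exp_xv$. We view $V_\delta$ as a submanifold of $X$. \emph{Principal orbit theorem:} in each component of $X$, the points whose orbit has the maximal dimension occurring in that component are dense.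

Write $V=V^H\oplus V'$. The directions in $V^H$ run along the points of the same orbit type, so the singularity of $X/G$ at $Gx$ is encoded by the pair $(H,V')$, which we call the \emph{vertex representation} at $x$. Let $\ell_V$ be the maximal dimension of an $H$-orbit in $V$, or equivalently in $V'$, and put
\[
n(x)=\dim V',\qquad m(x)=\dim V'-\ell_V,\qquad X^{(1)}=\{x\in X:m(x)=1\}.
\]
Let $S(V')$ be the unit sphere.

\begin{lemma}\label{lem:vertexfacts}
Suppose that the maximal orbit dimension is $\ell$ in every component of $X$.
\begin{enumerate}
\item[(a)] If $V'\neq0$, then $m(x)\ge1$. If $m(x)=1$, then $H$ is transitive on $S(V')$.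
\item[(b)] A point $v\in V_\delta$ has the same vertex representation for the action of $G$ on $X$ as for the action of $H$ on $V$. For $y'\in V^H$, $r>0$ and $\omega\in S(V')$, the point $y'+r\omega$ of $V$ has the same vertex representation as the point $\omega$ of $S(V')$.
\item[(c)] $\ell=\dim Gx+\ell_V$, and so $\dim_xX-\ell=\dim V^H+m(x)$.
\item[(d)] If $m(x)=1$, then $X^{(1)}$ equals $G\times_HV^H_\delta$ near $Gx$. In particular $X^{(1)}$ is a submanifold on which the orbit type is locally constant.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Orbits lie in spheres, so $\ell_V\le n-1$. If $\ell_V=n-1$ and $n\ge2$, some orbit in $S(V')$ is open and compact, hence all of the connected sphere. If $n=1$, then $H$ acts by a nontrivial sign, since $(V')^H=0$.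
(b) In $G\times_HV_\delta$ we have $G_v=H_v$ and $T_vX/T_v(Gv)\cong V/T_v(Hv)$ as $H_v$-modules. The slice at $y'+r\omega$ is the slice at $\omega$ in $S(V')$ plus $V^H\oplus\mathbb R\omega$, on which $H_\omega$ acts trivially.
(c) By $G_v=H_v$, $\dim Gv=\dim Gx+\dim Hv$, and by density the maximum $\ell$ is attained in $G\times_HV_\delta$. Subtract from $\dim_xX=\dim Gx+\dim V^H+n$.
(d) Points of $V^H$ have vertex representation $(H,V')$. By (a) the slices in $S(V')$ are zero, so by (b) the other points of $V_\delta$ have $m=0$.
\end{proof}

Now let $X=W$. The strata of $W/G$ are the components of the sets of orbits with conjugate isotropy groups. If $H_v\subset H$ is conjugate to $H$, then $H_v=H$, because the two groups have the same dimension and the same number of components; so the stratum of $Gw$ is locally $V^H_\delta$. By Lemma~\ref{lem:vertexfacts}(c) it has dimension $\overline q-m(w)$: the number $m$ is the codimension of the stratum, and $m\le\overline q$. The quotient metric is the one that makes the projection from the preimage of the stratum in $W$ a Riemannian submersion. By (d), the $B_i$ are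 the components of $W^{(1)}/G$. For $w$ over $B_i$, $\operatorname{codim}\overline L=\dim V=(\overline q-1)+n(w)$, that is,
\begin{equation}\label{eq:kn}
k_i=n(w).
\end{equation}

\section{Gaussian integrals at a vertex}\label{sec:vertex}

In this section $H$ is a compact Lie group acting orthogonally on a Euclidean space $V'$ of dimension $n\ge1$ with $(V')^H=0$. For a homogeneous polynomial $P$ of degree $d$ on $V'\times V'$ put
\begin{gather*}
J_P(s)=\int_{S(V')}\int_He^{-s|\omega-h\omega|^2}P(\omega,h\omega)\,dh\,d\omega,\\
Z_P(\varepsilon)=\int_{V'}\int_He^{-|x-hx|^2-\varepsilon|x|^2}P(x,hx)\,dh\,dx=\int_0^\infty\sigma^{n-1+d}J_P(\sigma^2)e^{-\varepsilon\sigma^2}\,d\sigma ,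
\end{gather*}
the last equality by polar coordinates $x=\sigma\omega$.

\subsection{The idea in the flat model}
Take a radial amplitude $b$ and consider
\[
I(s)=\int_H\int_{V'}e^{-s|x-hx|^2}b(|x|)\,dx\,dh=\int_0^\infty r^{n-1}b(r)J_1(sr^2)\,dr .
\]
Suppose that $J_1(\sigma^2)\sim\sum_kc_k\sigma^{-k}$ as $\sigma\to\infty$. This expansion is valid in the region $r\ge s^{-1/2}$, which contributes $c_ks^{-k/2}\int_{r\ge s^{-1/2}}r^{n-1-k}b(r)\,dr$. For $k=n$ this is $\frac12c_nb(0)s^{-n/2}\log s$ to leading order. So a logarithm appears unless $c_n=0$, and $c_n$ is a global quantity of the action on the sphere. But $c_n$ does not depend on $b$, so we may test with $b(r)=e^{-r^2}$. The substitution $x\mapsto s^{-1/2}x$ then gives $I(s)=s^{-n/2}Z_1(1/s)$, and in $Z_1$ the integral over $x$ is Gaussian. Three cases can be done by hand.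

\emph{The group $\{\pm1\}$ on $\mathbb R$.} Here $Z_1=\frac12\sqrt{\pi/\varepsilon}+\frac12\sqrt{\pi/(\varepsilon+4)}$, with constant term $\sqrt\pi/4$.

\emph{The group $SO(2)$ on $\mathbb C$.} Here $|x-e^{i\theta}x|^2=(2-2\cos\theta)|x|^2$, and
\[
Z_1=\frac1{2\pi}\int_0^{2\pi}\frac{\pi\,d\theta}{2+\varepsilon-2\cos\theta}=\frac\pi{\sqrt{\varepsilon(\varepsilon+4)}},
\]
which is odd in $\sqrt\varepsilon$; the constant term is $0$.

\emph{The torus $SO(2)^2$ on $\mathbb C^2$.} The integral factors, so $Z_1=\pi^2/\varepsilon(\varepsilon+4)$. There is no $\log\varepsilon$, hence $c_4=0$. This vanishing has no pointwise reason. Put $g(\sigma)=\frac1{2\pi}\int_{-\pi}^\pi e^{-\sigma^2(2-2\cos\theta)}d\theta$; the substitution $\zeta=2\sin(\theta/2)$, $d\theta=(1+\zeta^2/8+\cdots)\,d\zeta$, gives $g(\sigma)=\frac1{2\sqrt\pi\sigma}(1+\frac1{16\sigma^2}+\cdots)$. Then $J_1(\sigma^2)=4\pi^2\int_0^{\pi/2}g(\sigma\cos\phi)g(\sigma\sin\phi)\cos\phi\sin\phi\,d\phi$, and for $0<\phi<\pi/2$ the coefficient of $\sigma^{-4}$ in $4\pi^2$ times the integrand is $\frac\pi{16}(\sec^2\phi+\csc^2\phi)>0$. It is canceled by the contribution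 of the two singular circles.

In each case $Z_1$ is a Laurent series in $\sqrt\varepsilon$, and its constant term is the coefficient of $s^{-n/2}$ that the vertex contributes. We now prove this in general. The polynomials $P$ will account for the Taylor expansions of a curved phase and of the amplitude.

\subsection{Meromorphy}
For $\varepsilon>0$ define $u=e^{-\tau}\in(0,1)$ by
\begin{equation}\label{eq:utau}
u+u^{-1}=2+\varepsilon,\qquad\text{that is,}\qquad\sqrt\varepsilon=2\sinh(\tau/2).
\end{equation}
Near $0$, $\tau$ is an odd analytic function of $\sqrt\varepsilon$, and $\tau=\sqrt\varepsilon+O(\varepsilon^{3/2})$. The exponent in $Z_P$ is $-\langle x,T_hx\rangle$ with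
\[
T_h=2+\varepsilon-h-h^{-1}=u^{-1}(1-uh)(1-uh^{-1}),
\]
and this factorization is the reason for introducing $u$. Since $h^{-1}=h^T$, we have $\det(1-uh^{-1})=\det(1-uh)>0$, so
\begin{equation}\label{eq:det}
(\det T_h)^{-1/2}=u^{n/2}\det(1-uh)^{-1}.
\end{equation}
We use these standard facts. For positive definite $T$ and a polynomial $p$, $\int e^{-\langle x,Tx\rangle}p(x)\,dx$ is $\pi^{n/2}(\det T)^{-1/2}$ times a polynomial in the entries of $T^{-1}$, linear in the coefficients of $p$. For a complex representation $\mathcal E$ of $H$, diagonalizing $h$ gives $\det_{\mathcal E}(1-uh)^{-1}=\sum_ku^k\chi_{\operatorname{Sym}^k\mathcal E}(h)$, and $\int_H\chi_{\mathcal E}=\dim\mathcal E^H$. The algebra $(\operatorname{Sym}\mathcal E)^H$ is finitely generated (Hilbert). The Hilbert series $\sum_k u^k\dim\mathcal M_k$ of a finitely generated graded module $\mathcal M$ over a finitely generated graded commutative algebra with degree-zero part $\mathbb C$ is a rational function of $u$ (Hilbert--Serre).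

\begin{lemma}\label{lem:A}
For small $\varepsilon>0$, $Z_P(\varepsilon)$ is given by a convergent Laurent series in $\sqrt\varepsilon$ with finitely many negative powers.
\end{lemma}

\begin{proof}
The coefficients of $x\mapsto P(x,hx)$ are polynomials in the entries of $h$. We have $T_h^{-1}=u\,\big((1-uh)^{-1}\big)^T(1-uh)^{-1}$ and $(1-uh)^{-1}=\operatorname{adj}(1-uh)/\det(1-uh)$. By the Gaussian moment formula and \eqref{eq:det}, $Z_P$ is $u^{n/2}$ times a finite sum of terms
\[
u^i\int_Hf(h)\det(1-uh)^{-a}\,dh,\qquad a\ge1,
\]
with $f$ a polynomial in the entries of $h$. Here $\det(1-uh)^{-a}=\sum_ku^k\chi_{\operatorname{Sym}^k\mathcal E}(h)$ for $\mathcal E=(V'_{\mathbb C})^{\oplus a}$. This is a class function, so we may replace $f$ by its average over conjugation. The average is a class function and again a polynomial in the entries of $h$; its translates span a finite-dimensional space, so by the Peter--Weyl theorem it is a finite linear combination of irreducible characters $\chi_U$. The integral is thus a finite combination of series $\sum_ku^k\dim(U\otimes\operatorname{Sym}^k\mathcal E)^H$. The module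 $(U\otimes\operatorname{Sym}\mathcal E)^H$ is finitely generated over $(\operatorname{Sym}\mathcal E)^H$: choose finitely many generators of $(\operatorname{Sym}(\mathcal E\oplus U))^H$ that are homogeneous in both $\mathcal E$ and $U$; those of degree $1$ in $U$ generate the module. By Hilbert--Serre the series are rational in $u$. So $Z_P$ is $e^{-n\tau/2}$ times a rational function of $e^{-\tau}$, which is meromorphic in $\tau$ at $0$, hence in $\sqrt\varepsilon$.
\end{proof}

Let $\operatorname{CT}Z_P$ be the coefficient of $\varepsilon^0$. We write $\operatorname{fp}\int_0^\infty$ for the Hadamard finite part: if $\int_0^R$ is, as $R\to\infty$, a finite combination of positive powers of $R$ and $\log R$ plus a constant plus $o(1)$, the finite part is that constant; likewise for a divergence at $0$, with $\int_\delta^\infty$, negative powers of $\delta$, and $\log\delta$.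

\begin{lemma}\label{lem:B}
Suppose that $J_P(s)\sim\sum_{k\ge0}c_ks^{-k/2}$ as $s\to\infty$. Then $c_{n+d}=0$ and
\[
\operatorname{fp}\!\int_0^\infty\sigma^{n-1+d}J_P(\sigma^2)\,d\sigma=\operatorname{CT}Z_P .
\]
\end{lemma}

\begin{proof}
Write $J_P(\sigma^2)=\sum_{k\le n+d}c_k\sigma^{-k}1_{\sigma\ge1}+\mathcal R(\sigma)$. Then $\sigma^{n-1+d}\mathcal R$ is bounded near $0$ and $O(\sigma^{-2})$ at infinity, hence integrable. For $a>-1$, subtracting $\int_0^1$ from $\int_0^\infty$ gives
\[
\int_1^\infty\sigma^ae^{-\varepsilon\sigma^2}d\sigma=\tfrac12\Gamma\big(\tfrac{a+1}2\big)\varepsilon^{-(a+1)/2}-\tfrac1{a+1}+o(1),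
\]
and for $a=-1$ the integral is $\frac12\log\frac1\varepsilon+O(1)$. So $Z_P$ equals a polynomial in $\varepsilon^{-1/2}$ without constant term plus $\frac12c_{n+d}\log\frac1\varepsilon+O(1)$. Comparing with Lemma~\ref{lem:A}, the negative powers match one by one, and then the unbounded logarithm forces $c_{n+d}=0$. The constant term is now $\int_0^\infty\sigma^{n-1+d}\mathcal R\,d\sigma-\sum_{k<n+d}c_k/(n+d-k)$. This is the finite part, because $\int_1^R\sigma^a\,d\sigma=(R^{a+1}-1)/(a+1)$.
\end{proof}

\subsection{Two constant terms}

\begin{lemma}\label{lem:CT}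
If $H$ is transitive on $S(V')$, then $\operatorname{CT}Z_1=-\frac{n-2}4\,\pi^{n/2}$.
\end{lemma}

\begin{proof}
By \eqref{eq:det}, $Z_1=\pi^{n/2}u^{n/2}\sum_ku^k\dim(\operatorname{Sym}^kV'_{\mathbb C})^H$. An invariant homogeneous polynomial of degree $k$ is constant on the sphere, hence a multiple of $|x|^k$; so the dimension is $1$ for even $k$ and $0$ for odd $k$. Thus
\[
Z_1=\pi^{n/2}\frac{u^{n/2}}{1-u^2}=\pi^{n/2}\frac{e^{-(n/2-1)\tau}}{2\sinh\tau}=\pi^{n/2}\Big(\frac1{2\tau}-\frac{n-2}4+O(\tau)\Big),
\]
and $1/\tau=\varepsilon^{-1/2}+O(\varepsilon^{1/2})$.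
\end{proof}

For $n=1,2$ this agrees with the first two cases computed above. To kill all odd coefficients, and not only the first, we need the vanishing for all $P$.

\begin{definition}\label{def:odd}
The pair $(H,V')$ has \emph{property} (Odd) if $\operatorname{CT}Z_P=0$ for all homogeneous $P$ of even degree.
\end{definition}

The property does not depend on the invariant inner product: a second one has the form $\langle Tx,x'\rangle$ with $T$ positive and commuting with $H$, and $T^{1/2}$ is an equivariant isometry between the two that preserves degrees of polynomials.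

\begin{lemma}\label{lem:D}
If $n=2$ and $H$ is transitive on $S(V')$, then $(H,V')$ has property {\rm(Odd)}.
\end{lemma}

\begin{proof}
The image of $H$ in $O(2)$ is closed and transitive on the circle, so it is $SO(2)$ or $O(2)$, and we may integrate over the image. We show that reflections and rotations each contribute only odd powers of $\sqrt\varepsilon$.

For a reflection $h$ with eigenprojections $\Pi_\pm$, we have $T_h^{-1}=\varepsilon^{-1}\Pi_++(\varepsilon+4)^{-1}\Pi_-$ and $\det T_h=\varepsilon(\varepsilon+4)$. The Gaussian integral, also after integration over all reflections, is $\varepsilon^{-1/2}(\varepsilon+4)^{-1/2}$ times a polynomial in $\varepsilon^{-1}$ and $(\varepsilon+4)^{-1}$, that is, $\varepsilon^{-1/2}$ times a meromorphic function of $\varepsilon$.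

For the rotation by $\theta$, $T_h$ is the scalar $\lambda=2+\varepsilon-2\cos\theta$. In a complex coordinate $\xi$ on $V'$, $P(x,hx)$ is a combination of monomials $\xi^{a_1}\overline\xi^{\,b_1}(e^{i\theta}\xi)^{a_2}(e^{-i\theta}\overline\xi)^{b_2}$. The integral of such a monomial against $e^{-\lambda|\xi|^2}$ vanishes unless $a_1+a_2=b_1+b_2=:a$, and then it is $\pi\,a!\,\lambda^{-a-1}e^{il\theta}$ with $l=a_2-b_2$, so $|l|\le a$. With $w=e^{i\theta}$ we have $\lambda=u+u^{-1}-w-w^{-1}=(w-u)(u^{-1}-w)/w$, so the average of $\lambda^{-a-1}e^{il\theta}$ over $\theta$ is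
\[
\frac1{2\pi i}\oint_{|w|=1}\frac{w^{l+a}\,dw}{\big((w-u)(u^{-1}-w)\big)^{a+1}}.
\]
There is no pole at $0$ since $l+a\ge0$, so this is the residue $R(u)$ at $w=u$, a rational function of $u$. The integrand depends on $u$ only through $u+u^{-1}$, so $R(u^{-1})$ is its residue at $w=u^{-1}$. There is no residue at infinity, since the degree in $w$ is $l-a-2\le-2$. Hence $R(u)+R(u^{-1})=0$: the function $R$ is odd in $\tau$, and so in $\sqrt\varepsilon$.
\end{proof}

\section{Laplace integrals over a group action}\label{sec:laplace}

\subsection{Radial integration}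
The next lemma makes the heuristic of the flat model precise. The function $f$ depends on the radius $r$ twice: smoothly through the geometry, and through the rescaled variable $\sigma=rz$.

\begin{lemma}\label{lem:C}
Let $Y$ be an open subset of a Euclidean space. Let $f(y,r,\sigma)$ be smooth on $Y\times\mathbb R\times[0,\infty)$, with support in $r$ compact locally uniformly in $y$. Let $F_k(y,r)$, $k\ge0$, be smooth with $|\partial_y^\beta\partial_r^i(f-\sum_{k<K}F_k\sigma^{-k})|\le C\sigma^{-K}$ for $\sigma\ge1$, locally uniformly in $y$, for all $K,\beta,i$. Put $f_i=\partial_r^if(y,0,\sigma)/i!$ and $F_{k,i}=\partial_r^iF_k(y,0)/i!$. Then for $n\ge1$, as $z\to\infty$,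
\[
\int_0^\infty r^{n-1}f(y,r,rz)\,dr\sim\sum_{k\ge0}\alpha_kz^{-k}+\sum_{i\ge0}\gamma_iz^{-n-i}+\sum_{k\ge n}F_{k,k-n}\,z^{-k}\log z,
\]
where $\alpha_k=\operatorname{fp}\int_0^\infty r^{n-1-k}F_k\,dr$ and $\gamma_i=\operatorname{fp}\int_0^\infty\sigma^{n-1+i}f_i\,d\sigma$. The coefficients are smooth in $y$, and the expansion may be differentiated in $y$, locally uniformly.
\end{lemma}

\begin{proof}
Fix $K'$ and $K>n+K'$. Write $f=\sum_{k<K}F_k\sigma^{-k}1_{\sigma\ge1}+f^K$, so that $|\partial_y^\beta\partial_r^if^K|\le C(1+\sigma)^{-K}$.

The $k$-th term contributes $z^{-k}\int_\delta^\infty r^{n-1-k}F_k\,dr$ with $\delta=1/z$. On $[0,1]$ write $F_k=\sum_{i<K}F_{k,i}r^i+O(r^K)$. The remainder times $r^{n-1-k}$ is integrable at $0$, and its integral over $[0,\delta]$ is $O(\delta^{n-k+K})$. Further, $\int_\delta^1r^{n-1-k+i}dr$ equals $(1-\delta^{n-k+i})/(n-k+i)$ for $i\ne k-n$ and $\log z$ for $i=k-n$. The terms independent of $\delta$ add up to $\alpha_k$. Since $z^{-k}\delta^{n-k+i}=z^{-n-i}$, the contribution is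
\[
\alpha_kz^{-k}+F_{k,k-n}z^{-k}\log z-\sum_{i<K',\ i\ne k-n}\frac{F_{k,i}}{n-k+i}\,z^{-n-i}+O(z^{-n-K'}),
\]
where $F_{k,k-n}=0$ for $k<n$.

For $f^K$, Taylor's formula in the variable $r$ has remainder at most $Cr^{K'}(1+\sigma)^{-K}$ for all $r\ge0$, and $\int_0^\infty r^{n-1+K'}(1+rz)^{-K}dr=O(z^{-n-K'})$ because $K>n+K'$. Substituting $\sigma=rz$,
\[
\int_0^\infty r^{n-1}f^K\,dr=\sum_{i<K'}z^{-n-i}\int_0^\infty\sigma^{n-1+i}\Big(f_i-\sum_{k<K}F_{k,i}\sigma^{-k}1_{\sigma\ge1}\Big)d\sigma+O(z^{-n-K'}).
\]
The inner integral converges. Cutting it off at $R$ and using $\int_1^R\sigma^{n-1+i-k}d\sigma=(R^{n+i-k}-1)/(n+i-k)$ for $k\ne n+i$, we find that it equals $\gamma_i+\sum_{k<K,\,k\ne n+i}F_{k,i}/(n+i-k)$. These extra terms cancel those of the first part. The formulas express $\alpha_k$ and $\gamma_i$ by convergent integrals that are smooth in $y$, and all estimates hold for $\partial^\beta_yf$ in place of $f$.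
\end{proof}

The $\alpha_k$ are the contributions of the region away from the vertex, the $\gamma_i$ those of the vertex.

\subsection{The main theorem}
The induction passes from $X$ to slices and to spheres. The phase does not remain a squared distance, and the coordinates that are set aside become parameters in which we later take Taylor expansions. So we work in a class that is stable under these operations.

\begin{definition}\label{def:class}
\emph{Admissible data} consist of a compact Lie group $G$ acting smoothly on a manifold $X$ with a positive smooth density $dx$, such that all components of $X$ have the same maximal orbit dimension $\ell$; an open subset $Y$ of a Euclidean space; a $G$-invariant open neighborhood $\mathcal U$ of the diagonal in $X\times X$; and a \emph{phase} $D\in C^\infty(Y\times\mathcal U)$, invariant under the diagonal action of $G$, with $D\ge0$, $D=0$ exactly on the diagonal, and positive definite Hessian of $x'\mapsto D(y,x,x')$ at $x'=x$. An \emph{amplitude} is a function $b\in C^\infty(Y\times X\times X)$ whose support over each compact subset of $Y$ is a compact subset of $Y\times\mathcal U$.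 Put
\[
I(s,y)=\int_G\int_Xe^{-sD(y,x,gx)}b(y,x,gx)\,dx\,dg .
\]
\end{definition}

Neither $b$ nor $dx$ is assumed invariant.

\begin{theorem}\label{thm:A}
For admissible data and every amplitude $b$:
\begin{enumerate}
\item[(1)] $I(s,y)\sim\sum_{k\ge\ell}c_k(y)s^{-k/2}$ as $s\to\infty$, with $c_k$ smooth, and the expansion may be differentiated in $y$, locally uniformly. There are no logarithms.
\item[(2)] If every vertex representation of a point of $X$ with $m$ odd has property {\rm(Odd)}, then $c_k=0$ for $k\not\equiv\ell\pmod2$.
\item[(3)] There are signed smooth densities $\mu_y$ on $X^{(1)}$, independent of $b$ and smooth in $y$, with $|\mu_y|(\mathcal K)$ finite and locally bounded in $y$ for each compact $\mathcal K\subset X$, such that $c_{\ell+1}(y)=\int_{X^{(1)}}b(y,x,x)\,d\mu_y(x)$.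
\end{enumerate}
\end{theorem}

The bound in (3) has content because $X^{(1)}$ need not be closed.

\begin{proof}
We use induction on the pair $(\dim G,|\pi_0G|)$, ordered lexicographically; a proper closed subgroup has a strictly smaller pair.

\medskip\noindent\textbf{Step 0: localization.} It suffices to prove the \emph{local claim} at each $(x_0,y_0)$: there are neighborhoods $O$ of $x_0$ and $Y_0$ of $y_0$ such that (1)--(3) hold on $Y_0$ for amplitudes supported in $O\times O$, with densities on $O\cap X^{(1)}$ and $\mathcal K\subset O$. Indeed, fix $y_0$, cover the compact set of $x$ that meet the support of $b$ near $y_0$ by finitely many sets $O_a$, take a subordinate partition of unity $\psi_a$, and let $\kappa_a\in C_c^\infty(O_a)$ equal $1$ near $\operatorname{supp}\psi_a$. The amplitudes $\psi_a(x)(1-\kappa_a(x'))b$ are supported where $D\ge c>0$, so they contribute $O(e^{-cs/2})$ with all $y$-derivatives, and the local claim applies to $\psi_a(x)\kappa_a(x')b$. Local densities agree on overlaps, since both compute $c_{\ell+1}$ for all $b$ supported near a point of the overlap; so they glue.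

\medskip\noindent\textbf{Step 1: $H=G_{x_0}\ne G$.} The idea is to integrate out the directions of $G$ transverse to $H$, in which the phase is nondegenerate, and so to pass to $H$ acting on a slice. Choose an $\operatorname{Ad}(H)$-invariant complement $\mathfrak m$ of $\mathfrak h$ in $\mathfrak g$ with an invariant inner product, put $\ell_0=\dim\mathfrak m=\dim Gx_0$, and take a slice $V_{\delta_0}$. Then $(\eta,v)\mapsto e^\eta v$ is a chart near $x_0$, with $dx=j_X(\eta,v)\,d\eta\,dv$. The map $(\xi,h)\mapsto e^\xi h$ is a diffeomorphism of $\mathfrak m_\varrho\times H$ onto a neighborhood of $H$, for a small ball $\mathfrak m_\varrho$, and $dg=j_G(\xi)\,d\xi\,dh$ by right $H$-invariance. Writing $x=e^\eta v$, substituting $g\mapsto e^\eta ge^{-\eta}$ and using the invariance of $D$, we get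
\[
I=\int_{\mathfrak m}\int_V\int_Ge^{-sD(y,v,gv)}\,b(y,e^\eta v,e^\eta gv)\,j_X(\eta,v)\,dg\,dv\,d\eta .
\]
Let $O=\{e^\eta v:|\eta|<\delta,|v|<\delta\}$. If the integrand is nonzero, then $e^\eta gv=e^{\eta'}v''$ with $|\eta|,|\eta'|<\delta$. Projecting $G\times_HV_{\delta_0}$ to $G/H$ gives $g\in e^{-\eta}e^{\eta'}H$, so for small $\delta$ we have $g=e^\xi h$ with $|\xi|<\varrho/2$. Put $v'=hv$ and $\Phi(y,v,v',\xi)=D(y,v,e^\xi v')$.

Since $(\xi,v')$ are the coordinates of $x'=e^\xi v'$, the function $\Phi$ vanishes exactly at $(\xi,v')=(0,v)$, with positive definite Hessian in $(\xi,v')$ there. Shrink $\varrho$, then $\delta_0$ and $Y_0$, then $\delta<\delta_0$. By the implicit function theorem, for $(y,v,v')\in Y_0\times V_{\delta_0}\times V_{\delta_0}$ the function $\Phi$ has on $\mathfrak m_\varrho$ a unique critical point $\xi_*$, its minimum, which depends smoothly on $(y,v,v')$. Let $D''(y,v,v')$ be the minimum value. Taylor's formula gives $\Phi-D''=\langle\mathcal B(\xi-\xi_*),\xi-\xi_*\rangle$ with $\mathcal B$ smooth, symmetric and positive, so $\zeta=\mathcal B^{1/2}(\xi-\xi_*)$ is a coordinate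 on $\mathfrak m_\varrho$ with $\Phi=D''+|\zeta|^2$ (the Morse lemma with parameters). The function $D''$ is a phase for $H$ on $V_{\delta_0}$. It is nonnegative and vanishes exactly for $v'=v$, where $\xi_*=0$. Its Hessian in $v'$ at $v'=v$ is the Schur complement of the $\xi\xi$-block in the Hessian of $\Phi$, hence positive definite. It is invariant because $D(y,hv,e^\xi hv')=D(y,v,e^{\operatorname{Ad}(h^{-1})\xi}v')$ and $\mathfrak m_\varrho$ is $\operatorname{Ad}(H)$-invariant.

Put $\widetilde b=b(y,e^\eta v,e^\eta e^\xi v')\,j_X(\eta,v)\,j_G(\xi)\,|\det\partial\xi/\partial\zeta|$, a smooth function with compact support in $(\eta,v,v',\zeta)$. The $\xi$-integral is $e^{-sD''}\int e^{-s|\zeta|^2}\widetilde b\,d\zeta$. Taylor expansion in $\zeta$, in which odd terms integrate to $0$, gives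
\[
\int e^{-s|\zeta|^2}\widetilde b\,d\zeta=\sum_{j<K}s^{-\ell_0/2-j}\,\widetilde b_j(y,\eta,v,v')+s^{-\ell_0/2-K}R_K,\qquad\widetilde b_j=\frac{\pi^{\ell_0/2}}{4^jj!}\Big(\sum_a\partial_{\zeta_a}^2\Big)^j\widetilde b\Big|_{\zeta=0},
\]
with all derivatives of $R_K$ in $(y,\eta,v,v')$ bounded for $s\ge1$. A derivative $\partial_y^\beta$ of $e^{-sD''}$ costs at most $s^{|\beta|}$, and $K$ is arbitrary, so the following expansion is differentiable in $y$:
\begin{equation}\label{eq:step1}
I\sim\sum_{j\ge0}s^{-\ell_0/2-j}\int_{\mathfrak m}\Big[\int_H\int_Ve^{-sD''(y,v,hv)}\,\widetilde b_j(y,\eta,v,hv)\,dv\,dh\Big]d\eta .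
\end{equation}
The brackets are integrals for admissible data with group $H$, manifold $V_{\delta_0}$ and parameters $(y,\eta)$, to which the inductive hypothesis applies. By Lemma~\ref{lem:vertexfacts}(b),(c), $\ell=\ell_0+\ell_V$ and the vertex representations in $V_{\delta_0}$ occur in $X$; this gives (1) and (2). The brackets start at $s^{-\ell_V/2}$, so only $j=0$ contributes to $c_{\ell+1}$. As $\xi_*=0$ for $v'=v$,
\begin{equation}\label{eq:b0}
\widetilde b_0(y,\eta,v,v)=b(y,e^\eta v,e^\eta v)\cdot\pi^{\ell_0/2}\,j_X(\eta,v)\,j_G(0)\,|\det\partial\xi/\partial\zeta|_{\zeta=0,\,v'=v}.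
\end{equation}
Since $O\cap X^{(1)}=\{e^\eta v:v\in V^{(1)},\ |\eta|,|v|<\delta\}$, statement (3) holds with $\mu_y$ equal to the second factor in \eqref{eq:b0} times $d\eta\,d\mu''_y(v)$, where $\mu''_y$ is the density for $H$ on $V_{\delta_0}$. The factor is smooth and bounded, so the bound on the variation persists.

By Steps 0 and 1, the theorem holds for all admissible data with group $G$ and no $G$-fixed point.

\medskip\noindent\textbf{Step 2: $x_0$ is fixed by $G$.} The slice theorem gives an equivariant chart in $V=V^G\oplus V'\ni(y',v)$ with $G$ orthogonal and $dx=j_X\,dy'\,dv$; we absorb $j_X$ into $b$. Since $g(y',v)=(y',gv)$, only the values $D(y,(y',v),(y',v'))$ enter, and they form a phase on a ball in $V'$ with parameters $(y,y')$. We include $y'$ in $y$ and integrate over its compact support at the end. Let $n=\dim V'$. If $n=0$, then $\ell=0$, the phase is $0$, $I$ does not depend on $s$, $X^{(1)}$ is locally empty, and (1)--(3) hold; this covers the trivial group, which starts the induction. Let $n\ge1$ and $m=m(x_0)=n-\ell$.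

\emph{Normalization.} The half Hessian of $v'\mapsto D(y,0,v')$ at $0$ is $\langle T_yv',v'\rangle$ with $T_y$ positive, smooth in $y$, and commuting with $G$, because $D(y,0,gv')=D(y,0,v')$. The substitution $v\mapsto T_y^{-1/2}v$ is equivariant and multiplies $b$ by $\det T_y^{-1/2}$. After it, on a ball $\{|v|<\varepsilon_0\}$ independent of $y\in Y_0$ and for $O$ small, we have $T_y=1$ for all $y$.

\emph{Blow-up.} As $D$ vanishes to second order on the diagonal, Taylor's formula along segments gives $D(y,v,v')=\mathcal A(y,v,v')[v-v',v-v']$ with $\mathcal A$ a smooth family of quadratic forms; $\mathcal A(y,v,v)$ is half the Hessian, and $\mathcal A(y,0,0)$ is the Euclidean form. For $|r|<\varepsilon_0$ and $\omega,\omega'\in S=S(V')$ put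
\[
E(y,r,\omega,\omega')=\mathcal A(y,r\omega,r\omega')[\omega-\omega',\omega-\omega'].
\]
This is the smooth extension to $r=0$ of $r^{-2}D(y,r\omega,r\omega')$. It is $G$-invariant, by continuity at $r=0$. It is positive for $\omega\ne\omega'$, since it equals $r^{-2}D$ for $r\neq0$ and $|\omega-\omega'|^2$ for $r=0$. Its Hessian in $\omega'$ on the diagonal is the restriction of $2\mathcal A(y,r\omega,r\omega)$ to $T_\omega S$. So $E$ is a phase on $S$ with parameters $(y,r)$ and $\mathcal U=S\times S$, and the maximal orbit dimension is $\ell$ on each component of $S$ (for $n=1$, $S$ consists of two points and $\ell=0$). There are no fixed points on $S$, so the theorem applies to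
\[
F(s;y,r)=\int_G\int_Se^{-sE(y,r,\omega,g\omega)}b(y,r\omega,rg\omega)\,d\omega\,dg\sim\sum_{k\ge\ell}F_k(y,r)s^{-k/2}.
\]
In polar coordinates, with $z=\sqrt s$ and $f(y,r,\sigma)=F(\sigma^2;y,r)$, we have $I=\int_0^\infty r^{n-1}f(y,r,rz)\,dr$. Lemma~\ref{lem:C} applies, its hypothesis being the differentiability in $(y,r)$ from (1), including at $r=0$. It remains to identify its terms. The substitution $\omega\mapsto-\omega$ shows that $F$ is even in $r$, so $f_i=0$ and $\gamma_i=0$ for odd $i$.

\emph{The vertex terms are Gaussian.} The Taylor expansions at $r=0$ are $E\sim|\omega-\omega'|^2+\sum_{l\ge1}r^lE_l$ and $b\sim\sum_{l\ge0}r^lb_l$, with $E_l$ and $b_l$ homogeneous polynomials in $(\omega,\omega')$ of degrees $l+2$ and $l$. The coefficient of $r^i$ in $\exp(-\sigma^2\sum_lr^lE_l)\sum_lr^lb_l$ is a sum of terms $\sigma^{2c}E_{l_1}\cdots E_{l_c}b_{l_0}$, up to constants, with $l_0+\dots+l_c=i$; such a product has degree $i+2c$. Hence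
\begin{equation}\label{eq:fi}
f_i(\sigma)=\sum_{c=0}^i\sigma^{2c}J_{P_{i,c}}(\sigma^2),\qquad\deg P_{i,c}=i+2c ,
\end{equation}
with $P_{i,c}$ depending on $y$. Each $J_P$ is an integral for admissible data on $S$, with phase $|\omega-\omega'|^2$, so it has an expansion as required in Lemma~\ref{lem:B}. That lemma and \eqref{eq:fi} give
\begin{equation}\label{eq:gamma}
\gamma_i=\sum_{c=0}^i\operatorname{fp}\!\int_0^\infty\sigma^{n-1+i+2c}J_{P_{i,c}}(\sigma^2)\,d\sigma=\sum_{c=0}^i\operatorname{CT}Z_{P_{i,c}} .
\end{equation}

\emph{Proof of (1).} The coefficient $F_{k,k-n}$ of $z^{-k}\log z$ is the coefficient of $\sigma^{-k}$ in $f_i$ for $i=k-n$. By \eqref{eq:fi} it is the sum over $c$ of the coefficients of $s^{-(k+2c)/2}$ in $J_{P_{i,c}}(s)$, and $k+2c=n+\deg P_{i,c}$. These vanish by Lemma~\ref{lem:B}. What remains are the terms $\alpha_kz^{-k}$ with $k\ge\ell$ and $\gamma_iz^{-n-i}$ with $n+i\ge\ell+1$.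

\emph{Proof of (2).} By Lemma~\ref{lem:vertexfacts}(b), the vertex representations of $S$ occur in $X$, so $F_k=0$ and $\alpha_k=0$ unless $k\equiv\ell$. The terms $\gamma_iz^{-n-i}$ have $i$ even. If $m$ is even, then $n+i\equiv\ell$. If $m$ is odd, $(G,V')$ has property (Odd) and the degrees $i+2c$ are even, so $\gamma_i=0$ by \eqref{eq:gamma}.

\emph{Proof of (3).} Let $m\ge2$. Then $n+i\ge\ell+2$, so $c_{\ell+1}=\alpha_{\ell+1}=\int_0^\infty r^{m-2}F_{\ell+1}(y,r)\,dr$, a convergent integral. By (3) on $S$, $F_{\ell+1}=\int_{S^{(1)}}b(y,r\omega,r\omega)\,d\mu^S_{y,r}(\omega)$ with $|\mu^S_{y,r}|(S)$ locally bounded in $(y,r)$, also near $r=0$. Since $(V')^{(1)}=(0,\infty)\times S^{(1)}$, the density $r^{m-2}\,dr\,d\mu^S_{y,r}$ has the required properties, and they survive undoing the normalization, restoring $j_X$, and multiplying by $dy'$. Let $m=1$. Then $S$ is a single orbit, all its points have $m=0$, and (2) on $S$ gives $F_{\ell+1}=0$. As $n=\ell+1$, we get $c_{\ell+1}=\gamma_0$, and $P_{0,0}$ is the value of the amplitude at the vertex. By \eqref{eq:gamma} and Lemma~\ref{lem:CT}, (3) holds on $X^{(1)}$,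 which is locally $V^G$, with
\begin{equation}\label{eq:mu}
d\mu_y=-\frac{n-2}4\,\pi^{n/2}\,j_X(y',0)\,\det T_{y,y'}^{-1/2}\,dy' .
\end{equation}
This completes the induction.
\end{proof}

The invariance of $D$ was used three times: to move $x$ into the slice, to make $D''$ and $E$ invariant, and to make $T_y$ commute with $G$, which is what puts the vertex integrals in the form $Z_P$. Compactness of the group enters through the slice theorem and Hilbert's finiteness theorem.

\section{The heat coefficients}\label{sec:proofs}

The integrals $I_j$ in \eqref{eq:trace} come from admissible data: $X=W$ is connected, $D=\operatorname{dist}^2$ on the set where the distance is less than the injectivity radius, and there are no parameters. Let $I_j(s)\sim\sum_{k\ge\ell}c_{j,k}s^{-k/2}$. With $s=1/4t$ and $N=\overline q+\ell$, formula \eqref{eq:trace} becomes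
\begin{equation}\label{eq:final}
K_B(t)\sim(4\pi t)^{-\overline q/2}\,\pi^{-\ell/2}\sum_{j\ge0}\sum_{k\ge\ell}c_{j,k}\,t^j(4t)^{(k-\ell)/2}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:nolog}]
The expansion \eqref{eq:final} contains no logarithm. By uniqueness of asymptotic coefficients, $a_{jk}=0$ for $k>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:a10}]
By \eqref{eq:final}, $a_{10}=2\pi^{-\ell/2}c_{0,\ell+1}$. Since $\chi\Phi_0=1$ on the diagonal, Theorem~\ref{thm:A}(3) gives $c_{0,\ell+1}=\mu(W^{(1)})$ with $|\mu|(W^{(1)})<\infty$. We compute $\mu$ at a point $w\in W^{(1)}$ by running Step 1 at $w$ (vacuous if $H=G_w$ is all of $G$) and then Step 2 for $H$ at the origin of the slice.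

Take the slice $\exp_w$ of the normal space $V$ of the orbit, and give $\mathfrak m$ the inner product that makes $\xi\mapsto\frac d{dt}e^{t\xi}w|_{t=0}$ an isometry onto $T_w(Gw)$; it is $\operatorname{Ad}(H)$-invariant because $H$ acts by isometries. The chart $(\eta,v)\mapsto e^\eta v$ has isometric differential at the origin, so $j_X(0,0)=1$, the Riemannian density of $W^{(1)}$ at $w$ is $d\eta\,dy'$, and the Hessian of $\Phi(0,v',\xi)=\operatorname{dist}(w,e^\xi v')^2$ at the origin is twice the Euclidean form $|\xi|^2+|v'|^2$. Hence $|\det\partial\xi/\partial\zeta|=1$ at the origin, and the Schur complement is twice $|v'|^2$, so that $T=1$ in \eqref{eq:mu}. Haar measure pushes forward to the invariant probability measure on $Gw$, which is the Riemannian measure divided by $\operatorname{Vol}(Gw)$ and equals $j_G(\xi)\,d\xi$ near $w$; so $j_G(0)=1/\operatorname{Vol}(Gw)$. With $n=n(w)$ we have $\ell_V=n-1$, so $\ell_0+n=\ell+1$. Formulas \eqref{eq:b0} and \eqref{eq:mu} give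
\[
d\mu=\frac{\pi^{\ell_0/2}}{\operatorname{Vol}(Gw)}\Big(-\frac{n-2}4\Big)\pi^{n/2}\,d\mathrm{vol}_{W^{(1)}}=-\frac{n-2}4\,\pi^{(\ell+1)/2}\,\frac{d\mathrm{vol}_{W^{(1)}}}{\operatorname{Vol}(Gw)} .
\]
The projection $W^{(1)}\to W^{(1)}/G$ is a Riemannian submersion whose fibers are the orbits, so $d\mathrm{vol}_{W^{(1)}}/\operatorname{Vol}(Gw)$ pushes forward to the Riemannian measure of the $B_i$. By \eqref{eq:kn}, $\mu$ vanishes over the $B_i$ with $k_i=2$, and $c_{0,\ell+1}=-\frac14\pi^{(\ell+1)/2}\sum_i(k_i-2)\operatorname{Vol}(B_i)$. The sum of the absolute values is $|\mu|(W^{(1)})$. Multiplying by $2\pi^{-\ell/2}$ gives the formula.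
\end{proof}

In Theorem~\ref{thm:counter} the $B_i$ are the two poles, with $k_i=q$, and the formula returns $-(q-2)\sqrt\pi$.

\begin{lemma}\label{lem:orient}
\begin{enumerate}
\item[(a)] Let $G$ be a connected compact Lie group, $H$ a closed subgroup and $V$ a real representation of $H$. The bundle $G\times_HV\to G/H$ is orientable if and only if $\det_V(h)=1$ for all $h\in H$.
\item[(b)] Let $\overline L$ correspond to $Gw$, with isotropy group $H$ and slice representation $V$. Then $\overline L$ is transversally orientable if and only if $\det_V(h)=1$ for all $h\in H$.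
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix an orientation of $V$. Since $[gh,v]=[g,hv]$, orientations of the bundle correspond to continuous maps $o:G\to\{\pm1\}$ with $o(gh)=\det_V(h)\,o(g)$. As $G$ is connected, $o$ is constant, and such a map exists exactly when $\det_V\equiv1$.

(b) A vector bundle is orientable if and only if its pullback under a surjective submersion with connected fibers is: an orientation of the pullback is, along each fiber, a locally constant and hence constant orientation of one fixed vector space, and local sections show that the orientation so obtained on the base is continuous. On $\mathcal P=\operatorname{pr}^{-1}(\overline L)=\rho^{-1}(Gw)$ we have $\operatorname{pr}^*\nu(\overline L)\cong\nu(\mathcal P)\cong\rho^*\nu(Gw)$, and $\nu(Gw)=G\times_HV$. Both projections have connected fibers, and (a) applies because $G=SO(q)$ is connected; this is where the transverse orientation of $\mathcal F$ is used.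
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
First, all $k_i\ge2$. If $k_i=1$ at $w$, then $V=V^H\oplus\mathbb R$ by \eqref{eq:kn}, with $H$ acting on $\mathbb R$ by a nontrivial sign, so $\det_V\not\equiv1$ on $H$, contrary to Lemma~\ref{lem:orient}(b). Hence all terms $(k_i-2)\operatorname{Vol}(B_i)$ in Theorem~\ref{thm:a10} are nonnegative, and since $\operatorname{Vol}(B_i)>0$, the condition $a_{10}=0$ forces all $k_i=2$. This is the first assertion and $(2)\Rightarrow(3)$, for any $\overline q$. The implication $(1)\Rightarrow(2)$ is trivial.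

Assume (3) and $\overline q\le2$. Every vertex representation on $W$ has $m\le\overline q\le2$, so odd $m$ means $m=1$. Then $H$ is transitive on $S(V')$, $n=2$ by (3) and \eqref{eq:kn}, and (Odd) holds by Lemma~\ref{lem:D}. By Theorem~\ref{thm:A}(2), $c_{j,k}=0$ unless $k\equiv\ell\pmod 2$, so the double sum in \eqref{eq:final} contains only integer powers of $t$. This is (1).

Finally let $q\le2$. Then $\overline q\le2$. On a codimension-one stratum $\overline q\ge1$ and $(\overline q-1)+k_i=\operatorname{codim}\overline L\le q\le2$, so $k_i\le2$; with $k_i\ge2$ this gives (3), hence (1). The same holds if the hypothesis is that $W$ is orientable. Then $H\subset G$ preserves the orientation of $T_wW\cong\mathfrak g/\mathfrak h\oplus V$ and acts trivially on $\mathfrak g/\mathfrak h$, because $SO(q)$ is abelian for $q\le 2$. So $\det_V\equiv1$ on $H$, and all leaf closures are transversally orientable by Lemma~\ref{lem:orient}(b).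
\end{proof}

\begin{example}
The orientability hypothesis is not automatic, and for $q=2$ it cannot be dropped. In Lemma~\ref{lem:susp} take $q=h=2$, let $R_1$ be an irrational rotation about the vertical axis and $R_2$ the rotation by $\pi$ about a horizontal axis. Then $\overline\Gamma\cong O(2)$, $\overline q=1$, and the leaf closure space is $[0,\pi/2]$. The equator is connected and $R_2$ reverses its normal direction, so the corresponding closure is not transversally orientable; by Lemma~\ref{lem:orient}(b), $H$ acts nontrivially on the one-dimensional slice, so this point is a stratum with $k_i=1$. The orbit of the poles has $k_i=2$. The other orbits have codimension one and are oriented by the normal pointing to the equator, so $H$ acts trivially on the slice and $m=0$. Theorem~\ref{thm:a10} gives $a_{10}=\sqrt\pi/2$.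
\end{example}

\section{An odd term from a stratum of codimension three}\label{sec:pin}

For $\overline q=3$ a vertex with $m=3$ can contribute an odd term that $a_{10}$ does not see.

\begin{proof}[Proof of Proposition~\ref{prop:pin}]
Let $\operatorname{Pin}(2)=\{e^{i\theta}\}\cup\{je^{i\theta}\}$, a group of unit quaternions, act on $S^4\subset\mathbb R\oplus\mathbb H$ by left multiplication on $\mathbb H$; this embeds it in $SO(4)$. In Lemma~\ref{lem:susp} take $h=2$, $R_1=e^{i\theta_0}$ with $\theta_0/2\pi$ irrational, and $R_2=j$, so that $\overline\Gamma=\operatorname{Pin}(2)$ and $q=4$. Off the poles the action is free with one-dimensional orbits, so $\overline q=3$, and translating an orientation of one normal space by the group gives an invariant orientation of the normal bundle of the orbit. At the poles $\operatorname{Pin}(2)\subset SO(4)$ preserves the orientation of $\mathbb H$. So all leaf closures are transversally orientable.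

The eigenvalues of $\Delta_B$ are $k(k+3)=\nu_k^2-\frac94$, $\nu_k=k+\frac32$, with multiplicity $d_k$ the dimension of the invariant harmonic polynomials of degree $k$ on $\mathbb R^5$. Polynomials of degree $k$ are the harmonic ones plus $|x|^2$ times polynomials of degree $k-2$, so by the generating function for symmetric powers (Molien's formula)
\[
\sum_kd_ku^k=\frac{1-u^2}{1-u}\int_{\operatorname{Pin}(2)}\det\nolimits_{\mathbb H}(1-ug)^{-1}dg .
\]
On $\mathbb H=\mathbb R^4$, $e^{i\theta}$ has eigenvalues $e^{\pm i\theta}$, each twice, and $je^{i\theta}$ has square $-1$, hence eigenvalues $\pm i$, each twice. From $(1-ue^{i\theta})^{-2}=\sum_k(k+1)u^ke^{ik\theta}$ and Parseval's identity, $\frac1{2\pi}\int_0^{2\pi}|1-ue^{i\theta}|^{-4}d\theta=\sum_k(k+1)^2u^{2k}=\frac{1+u^2}{(1-u^2)^3}$. With $u=e^{-\tau}$, $1+u^2=2u\cosh\tau$ and $1-u^2=2u\sinh\tau$,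
\begin{equation}\label{eq:molien}
u^2\int_{\operatorname{Pin}(2)}\frac{dg}{\det_{\mathbb H}(1-ug)}=\frac{u^2}2\Big[\frac{1+u^2}{(1-u^2)^3}+\frac1{(1+u^2)^2}\Big]=\frac{\cosh\tau}{8\sinh^3\tau}+\frac1{8\cosh^2\tau}.
\end{equation}
Since $u^{3/2}(1+u)=2u^2\cosh\frac\tau2$,
\[
\Theta(\tau):=\sum_kd_ke^{-\tau\nu_k}=\frac{\cosh\frac\tau2\,\cosh\tau}{4\sinh^3\tau}+\frac{\cosh\frac\tau2}{4\cosh^2\tau}.
\]
The first term is odd in $\tau$ and the second is analytic with value $\frac14$ at $0$. So in the Laurent expansion of $\Theta$ the coefficient of $\tau^{-2}$ is $0$ and the constant term is $\frac14$.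

We pass from $\Theta$ to $\Xi(t)=\sum_kd_ke^{-t\nu_k^2}=e^{-9t/4}K_B(t)$ by the Mellin transform. If $g$ is continuous on $(0,\infty)$, decays exponentially at infinity, and $g(t)\sim\sum_ag_at^a$ as $t\to0$ with exponents increasing to infinity, then $\int_0^\infty t^{z-1}g\,dt$ extends meromorphically to $\mathbb C$ with simple poles at $z=-a$ of residue $g_a$; to see this, split the integral at $1$ and subtract terms of the expansion. Let $\zeta(z)=\sum_kd_k\nu_k^{-z}$, convergent for large $\operatorname{Re}z$. The Mellin transform of $\Theta$ is $\Gamma(z)\zeta(z)$. Therefore $\zeta$ is holomorphic at $z=2$, and since $\Gamma$ has residue $1$ at $0$, $\zeta$ is holomorphic at $0$ with $\zeta(0)=\frac14$. By Theorem~\ref{thm:nolog}, $\Xi(t)\sim\sum_{l\ge-3}\xi_lt^{l/2}$, and its Mellin transform is $\Gamma(z)\zeta(2z)$. The residues at $z=1$ and $z=0$ give $\xi_{-2}=0$ and $\xi_0=\frac14$. In $K_B=e^{9t/4}\Xi$ the coefficient of $t^{-1}$ is $\xi_{-2}=0$ and that of $t^0$ is $\xi_0+\frac94\xi_{-2}=\frac14$. Hence $a_{10}=0$ and $a_{30}=(4\pi)^{3/2}/4=2\pi^{3/2}$.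
\end{proof}

The mechanism is visible at the vertex. For $\operatorname{Pin}(2)$ acting on $\mathbb H$ we have $n=4$ and $m=3$, and by \eqref{eq:det} $Z_1$ is $\pi^2$ times \eqref{eq:molien}. The first term there is odd in $\tau$, so $\operatorname{CT}Z_1=\pi^2/8\ne0$, and (Odd) fails. For $\overline q\ge3$ we claim only the necessary condition of Theorem~\ref{thm:class}, together with Theorem~\ref{thm:A}(2) as a sufficient criterion for the vanishing of the odd coefficients.

\begin{remark}\label{rem:readings}
In this example $W=\operatorname{Pin}(2)\backslash SO(5)$ is not orientable. Its tangent bundle is associated with the adjoint action of $\operatorname{Pin}(2)$ on $\mathfrak{so}(5)/\mathfrak u(1)$. The map $\operatorname{Ad}(j)$ has determinant $+1$ on $\mathfrak{so}(5)$, because $SO(5)$ is connected, and $-1$ on $\mathfrak u(1)$, because $jij^{-1}=-i$; now apply Lemma~\ref{lem:orient}(a). So ``$W$ is orientable'' and ``all leaf closures are transversally orientable'' are not equivalent in general. This affects neither Theorem~\ref{thm:counter}, whose examples satisfy both conditions, nor Theorem~\ref{thm:nolog},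 which needs neither, nor the case $q\le2$ of (B), which was proved under either hypothesis.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BGV} Berline, Getzler and Vergne, \emph{Heat Kernels and Dirac Operators}.

\bibitem{Ri} Ken Richardson, \emph{Traces of heat operators on Riemannian foliations}, arXiv:0710.1324 (2007).

\end{thebibliography}
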